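# Universal hypergraphs for $D$-degenerate hypergraphs with $\Theta(n^{r-1/D})$ edges

## 1. The order of magnitude, and what it says

**Theorem 1.** For all integers $D,r\ge 2$ there is $C'=C'(D,r)$ such that for every $n\ge 2$ there is an $r$-graph with $O_D(n)$ vertices and at most $C'n^{r-1/D}$ edges which is universal for $\mathcal H^{(r)}(n,D)$. Conversely, there is $c'=c'(D,r)>0$ such that for all large $n$ every $\mathcal H^{(r)}(n,D)$-universal $r$-graph has at least $c'n^{r-1/D}$ edges.

Here are the terms. An *$r$-graph* is an $r$-uniform hypergraph: every edge has exactly $r$ vertices.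

**Definition (universal).** A hypergraph $\Gamma$ is *universal* for a class $\mathcal H$ if it contains a copy of every $H\in\mathcal H$ as a subgraph, not necessarily induced. So for each $H\in\mathcal H$ there must be an injection $\psi:V(H)\to V(\Gamma)$ that maps every edge of $H$ to an edge of $\Gamma$.

For example, the complete $r$-graph on $n$ vertices is universal for every class of $n$-vertex $r$-graphs; it has about $n^r/r!$ edges. We look for a much sparser host, and we may use more than $n$ vertices.

**Definition (degenerate).** An $r$-graph is *$D$-degenerate* if every (non-empty) subhypergraph of it has a vertex of degree at most $D$. The class of $D$-degenerate $r$-graphs on $n$ vertices is $\mathcal H^{(r)}(n,D)$.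

Degenerate does not mean bounded degree. The $3$-graph with edges $\{1,2,j\}$, $3\le j\le n$, is $1$-degenerate: in any subhypergraph a vertex $j\ge 3$ has degree at most $1$, and if no such vertex is present there are no edges. Yet the vertices $1$ and $2$ have degree $n-2$.

We use degeneracy through an ordering. Repeatedly delete a vertex of degree at most $D$, and reverse the order of deletion. In the resulting order every vertex $v$ is the *last* vertex of at most $D$ edges. Call these the *back-edges* of $v$. Every edge is a back-edge of exactly one vertex.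

The problem comes from Peter Allen, Julia Böttcher, Jasmin Katz, "Bounds for Hypergraph Universality", arXiv:2511.23341 (2025). The known upper bound is $C\,n^{r-1/D}(\log n)^{2/D}(\log\log n)^{2r+1}$, tight up to the polylogarithmic factor, with the comment: "It would be interesting to determine if it is possible to remove this logarithmic factor." Theorem 1 says that the factor can be removed completely: the minimum number of edges is $\Theta(n^{r-1/D})$.

The proof also gives a version in which degeneracy is replaced by maximum density, a rational number. That is Theorem 2, stated and proved in Section 9.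

## 2. The counting lower bound

This section proves the second half of Theorem 1 and shows where the exponent comes from. A $D$-degenerate $r$-graph has about $Dn$ edges. There are about $n^{(r-1)Dn}$ labelled ones, hence about $n^{((r-1)D-1)n}$ up to isomorphism. A host with $E$ edges has about $(E/n)^{Dn}$ subsets of size $Dn$. Comparing exponents gives $E/n\gtrsim n^{r-1-1/D}$. Here are the details.

**Step 1: many labelled $D$-degenerate $r$-graphs.** Let $v_0\ge r$ be minimal with $\binom{v_0-1}{r-1}\ge D$. For each $v\in\{v_0,\dots,n\}$ choose $D$ edges of the form $\{v\}\cup S$ with $S$ an $(r-1)$-subset of $\{1,\dots,v-1\}$. Distinct choices give distinct labelled $r$-graphs, because the chosen edges at $v$ are exactly those with maximum $v$. Each resulting $r$-graph is $D$-degenerate, since the largest vertex of any subhypergraph has degree at most $D$ in it. Each has exactly $m=D(n-v_0+1)$ edges. Using $\binom Nj\ge (N/j)^j$ for $N\ge j\ge 1$ twice, the number of choices is at least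
$$\prod_{v=v_0}^n\Big(\frac1D\Big(\frac{v-1}{r-1}\Big)^{r-1}\Big)^D\ \ge\ A^n\Big(\frac{(n-1)!}{(v_0-2)!}\Big)^{(r-1)D},\qquad A=D^{-D}(r-1)^{-(r-1)D}\le 1 .$$
Since $(n-1)!\ge (n/e)^n/n$, the right side is at least
$$A^n e^{-(r-1)Dn}\,n^{(r-1)Dn}\,\big(n\,(v_0-2)!\big)^{-(r-1)D},$$
and the last factor is at least $2^{-n}$ for large $n$. With $c_1=\frac12Ae^{-(r-1)D}\in(0,1)$ the number of labelled $r$-graphs is at least $c_1^n n^{(r-1)Dn}$ for large $n$.

**Step 2: comparison with subsets of $E(\Gamma)$.** An isomorphism class contains at most $n!\le n^n$ labelled $r$-graphs, so there are at least $c_1^n n^{((r-1)D-1)n}$ classes. Let $\Gamma$ be universal with $E$ edges. Each class is represented by an $m$-subset of $E(\Gamma)$, the edge set of a copy. This $m$-subset determines the class: $n$ is fixed, so only isolated vertices have to be added. Hence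
$$\Big(\frac{3E}{m}\Big)^m\ge\binom Em\ge c_1^n\,n^{((r-1)D-1)n}.$$
We have $m\le Dn$, and $m\ge Dn/2$ for large $n$, so $1/D\le n/m\le 2/D$. Take $m$-th roots. As $c_1<1$, we have $c_1^{n/m}\ge c_1^{2/D}$; as $(r-1)D-1>0$, we have $n^{((r-1)D-1)n/m}\ge n^{r-1-1/D}$. So $3E/m\ge c_1^{2/D}n^{r-1-1/D}$, and with $m\ge Dn/2$ we get $E\ge c'n^{r-1/D}$. This proves the lower bound in Theorem 1. $\square$

The rest of the talk is about constructing a host.

## 3. Grids and forests by hand

**Grids.** Let $r=2$, $n=g^D$ with $g=2^L$, and let $H$ be the grid on $\{0,\dots,g-1\}^D$: two points are adjacent if they differ by $1$ in one coordinate and agree in the others. It is $D$-degenerate, since each point has at most one lower neighbour in each coordinate direction. Let $\pi_c(x)$ be the lower neighbour in direction $c$. Give each point $D$ words $f_1(x),\dots,f_D(x)$ of length $L$: let $f_c(x)$ be the binary expansion of $x_{c+1}$, indices modulo $D$. Since $D\ge2$, moving in direction $c$ does not change $x_{c+1}$, so $f_c(x)=f_c(\pi_c(x))$. And $(f_1(x),\dots,f_D(x))$ determines $x$.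

So $H$ embeds in the graph on $(\{0,1\}^L)^D$ in which two distinct vertices are adjacent if they agree in *some* word. Each vertex has at most $D\,2^{(D-1)L}=Dn^{1-1/D}$ neighbours, so there are $O(n^{2-1/D})$ edges, the right number. The host knows nothing about the grid except that back-edges of type $c$ preserve the $c$-th word. One may hope to use the same host for all $H$.

**Forests.** The case $D=1$ is excluded from Theorem 1. For $r=2$ this is necessary.

**Proposition 3.** Every graph that is universal for $n$-vertex forests has $\Omega(n\log n)$ edges. In particular, for $r=2$ the hypothesis $D>1$ in Theorem 1 cannot be dropped.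

*Proof.* Let $\Gamma$ be universal for $n$-vertex forests and let $1\le k\le n/4$. The forest of $k$ disjoint stars, each with $\lfloor n/k\rfloor-1$ leaves, plus isolated vertices, embeds in $\Gamma$. Since $k\le n/4$, each star has at least $n/k-2\ge n/(2k)$ leaves. So $\Gamma$ has $k$ vertices of degree at least $n/(2k)$, and its $k$-th largest degree is at least $n/(2k)$. Summing over $k\le n/4$, the degree sum is at least $\sum_{k\le n/4}n/(2k)=\Omega(n\log n)$. Forests are $1$-degenerate, and $n\log n$ is not $O(n^{2-1/1})$. $\square$

So a correct proof must use $D>1$ somewhere. We shall see where.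

## 4. Words shared along back-edges, and the square of a path

Stay with $r=2$. Let $L=\lceil\frac1D\log_2 n\rceil$, and let $\Gamma_s$ have vertex set $(\{0,1\}^L)^D\times\{1,\dots,s\}$, two distinct vertices being adjacent if they agree in some word. It has $s2^{DL}$ vertices of degree at most $Ds2^{(D-1)L}$, hence $O(s^2n^{2-1/D})$ edges. For a $D$-degenerate graph $H$, number the back-edges of each $v$, and let $\pi_c(v)$ be the other end of the $c$-th one. Then $H\subseteq\Gamma_s$ if we can find $f_c:V(H)\to\{0,1\}^L$ such that

* $f_c(v)=f_c(\pi_c(v))$ whenever $\pi_c(v)$ is defined, and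
* every fibre of $(f_1,\dots,f_D)$ has at most $s$ elements (the second coordinate $1,\dots,s$ then separates the elements of a fibre).

If $s=O(1)$ always works, we are done. But the first condition makes $f_c$ constant on the components of the graph $\{v,\pi_c(v)\}$, and these can be huge. Take $D=2$ and the square of a path: $V=\{1,\dots,n\}$, $\pi_1(v)=v-1$, $\pi_2(v)=v-2$. Then $f_1$ is constant and $f_2$ depends only on the parity of $v$. Some fibre has at least $n/2$ elements.

**Cutting with marked vertices.** A natural repair is to choose a set $R\subseteq V(H)$ of marked vertices, to add to the host $|R|$ vertices joined to everything, and to require $f_c(v)=f_c(\pi_c(v))$ only if $\pi_c(v)\notin R$. The extra cost is about $|R|\,n$, so we can afford $|R|\le Cn^{1-1/D}$. For the square of a path this means $|R|\le C\sqrt n$. Removing $R$ from $1,\dots,n$ leaves at most $|R|+1$ runs of consecutive unmarked vertices. So for large $n$ some run has at least $c\sqrt n$ vertices, with $c=c(C)>0$. Along this run $f_1$ is constant, and $f_2$ is constant on each parity class. So some fibre has at least $\frac c2\sqrt n$ elements,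 $s\ge\frac c2\sqrt n$, and the bound $s^2n^{3/2}$ is worse than the trivial $n^2$.

This is the exact point of failure: long pieces are forced by the budget for marks, and *the whole word* is constant on a long piece.

## 5. Cutting different bits at different scales

The way past this is to cut different bits at different places. Number the bits of each word $i=1,\dots,L$. Bit $i$ of word $c$ is to be constant on connected pieces, of size at most about $2^{ai}$, of the graph $\{v,\pi_c(v)\}$. Bits with small $i$ are cut often, bits with large $i$ rarely. Give each vertex $u$ a level $\kappa(u)$, and require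
$$f_{c,i}(v)=f_{c,i}(\pi_c(v))\quad\text{only for } i>\kappa(\pi_c(v)).$$
A vertex of level $k$ lives in a layer of the host where the bits $1,\dots,k$ of all words are forgotten. Its neighbours in the unmarked layer agree with it on $L-k$ bits of some word, so there are about $n\,2^{-(L-k)}\approx n^{1-1/D}2^k$ of them. Now three requirements fix the exponents.

* **Cost.** If layer $k$ has about $n2^{-bk}$ vertices, it costs $n^{2-1/D}2^{(1-b)k}$. To sum over $k$ without a logarithm we need $b>1$.
* **Cutting.** Pieces of size $2^{ai}$ need about $n2^{-ai}$ marks of level $i$. To be well below $n2^{-bi}$ we need $a>b$.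
* **Spreading.** Fix all bits of levels above $i$. We want each resulting cell to have $O(2^{Di})$ vertices, as if the words were equidistributed. The next bits, one per piece and word, should split the cell into $2^D$ nearly equal parts. If they are random, this needs the pieces to be much smaller than the cell, so $a<D$.

So we need exponents $1<b<a<D$, and they exist because $D>1$.

One source of logarithms is left. There are about $2^{D(L-i)}$ cells at level $i$, and for small $i$ a cell has bounded size, so its chance of being split badly is bounded below by nothing better than a constant estimate. A union bound over the cells would need cells larger by a factor that grows with $n$. But the splitting of a cell interacts only with few others: the number of cells met by a piece, and the number of pieces met by a cell, are bounded in terms of $i$ alone. So we use the Local Lemma, with probability and dependency both depending only on $i$.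

We recall the two tools.

**Symmetric Lovász Local Lemma.** If each of finitely many events has probability at most $P$ and is mutually independent of all but at most $q$ of the others, and $eP(q+1)\le 1$, then with positive probability none of them occurs.

**McDiarmid's inequality.** Let $X$ be a function of independent random variables $Y_1,\dots,Y_N$ such that changing $Y_j$ alone changes $X$ by at most $h_j$. Then $\Pr[X-\mathbb EX\ge s]\le\exp\big(-2s^2/\sum_jh_j^2\big)$ for $s>0$.

## 6. Cutting functional graphs

A *partial function* $\pi:V\rightharpoonup V$ is a function defined on a subset $\operatorname{dom}\pi\subseteq V$; we always assume that it has no fixed points. For $R\subseteq V$ let $G(\pi,R)$ be the graph on $V$ with edges $\{v,\pi(v)\}$ over all $v\in\operatorname{dom}\pi$ with $\pi(v)\notin R$. Marking a vertex thus cuts the arcs *into* it, and not the arc leaving it.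

Two examples, with all weights $1$ and the target that components have at most $3$ vertices. For a star, $\pi(v)=0$ for $v=1,\dots,N$, the single mark $R=\{0\}$ cuts everything into singletons. This is why we mark targets: a vertex of large degree costs one mark. For the path $\pi(v)=v-1$ on $\{1,\dots,7\}$, the choice $R=\{1,4\}$ deletes the edges $\{5,4\}$ and $\{2,1\}$ and leaves the components $\{1\},\{2,3,4\},\{5,6,7\}$.

We need a weighted version, because later the pieces must contain few vertices of *each layer*.

**Lemma 4.** Let $V$ be finite, $w:V\to(0,m/2]$, $W=\sum_vw(v)$, and $\pi:V\rightharpoonup V$. There is $R\subseteq V$ with $|R|\le 3W/m$ such that every component of $G(\pi,R)$ has weight at most $m$.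

*Proof.* Consider the digraph with arcs $v\to\pi(v)$. Out-degrees are at most $1$, so every weak component contains at most one cycle, and this cycle is directed. Call a weak component *heavy* if its weight exceeds $m$.

**Step 1: break the cycles.** In each heavy weak component that contains a cycle, pick one vertex of the cycle. Let $R_0$ be the set of picked vertices. Each lies in its own component of weight more than $m$, so $|R_0|\le W/m$. Let $\pi'$ be the restriction of $\pi$ to those $v$ in heavy components with $\pi(v)\notin R_0$. Then $\pi'$ is acyclic.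

**Step 2: cut greedily from the leaves.** For $u$ in heavy components define, preimages first,
$$S(u)=w(u)+\sum_{v\in\pi'^{-1}(u)}\rho(v),\qquad \rho(u)=\begin{cases}w(u)&\text{if }S(u)>m,\\ S(u)&\text{otherwise.}\end{cases}$$
Here $S(u)$ is the weight that would hang at $u$, including $u$, and $\rho(u)$ is what remains after cutting below $u$ if this is too much. Let $R_1=\{u:S(u)>m\}$ and $R=R_0\cup R_1$. (In the path example this procedure gives $S(7),\dots,S(1)=1,2,3,4,2,3,4$, hence $R_1=\{4,1\}$.)

**Step 3: components are light.** Remove all arcs of $\pi'$ into $R_1$, and let $T(u)$ be the set of vertices that can reach $u$ along the remaining arcs, including $u$. By induction, preimages first, $T(u)$ has weight $\rho(u)\le m$: if $u\in R_1$, then $T(u)=\{u\}$ has weight $w(u)\le m/2$; if $u\notin R_1$, then $T(u)$ is the disjoint union of $\{u\}$ and the sets $T(v)$, $v\in\pi'^{-1}(u)$, of weight $S(u)\le m$. Inside the heavy weak components, the edges of $G(\pi,R)$ are exactly the remaining arcs. They form a forest with out-degrees at most $1$, so each component has one top vertex $u$ without out-arc and equals $T(u)$.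 So it has weight at most $m$. Components of $G(\pi,R)$ inside weak components of weight at most $m$ have weight at most $m$ trivially.

**Step 4: few marks.** For $u\in R_1$ we have $\sum_{v\in\pi'^{-1}(u)}\rho(v)=S(u)-w(u)>m/2$, since $w(u)\le m/2$. Every $v$ with $\pi'(v)\in R_1$ is a top vertex, so the sets $T(v)$ over all such $v$ are distinct components, hence disjoint, of total weight at most $W$. Therefore $|R_1|\,m/2\le W$, and $|R|\le W/m+2W/m=3W/m$. $\square$

## 7. The coding lemma

For Theorem 1 we need the following with $p=D$, $t=1$. The general $t$ costs nothing and is used in Section 9.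

**Lemma 5.** Let $p>t\ge1$ be integers, $\delta=(p-t)/3$, $b=t+\delta$, $a=t+2\delta$ (so $p=t+3\delta$). There is $K^*=K^*(p,t)\ge1$ such that the following holds. Let $|V|=n\ge2$, $L=\lceil\frac1p\log_2n\rceil$ (so $n\le2^{pL}<2^pn$ and $L\ge1$), and let $\pi_1,\dots,\pi_p:V\rightharpoonup V$ be partial functions without fixed points. Then there are $\kappa:V\to\{0,\dots,L\}$ and $f_{c,i}:V\to\{0,1\}$ $(1\le c\le p,\ 1\le i\le L)$ such that

1. if $\pi_c(v)$ is defined and $i>\kappa(\pi_c(v))$, then $f_{c,i}(v)=f_{c,i}(\pi_c(v))$;
2. for every $0\le k\le L$ and $x\in(\{0,1\}^{\{k+1,\dots,L\}})^p$, at most $K^*2^{(p-b)k}$ vertices $v$ satisfy $\kappa(v)=k$ and $f_{c,i}(v)=x_{c,i}$ for all $c$ and all $i>k$.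

Property 2 is what equidistribution would give: $n2^{-bk}$ vertices of level $k$, spread over $2^{p(L-k)}\approx n2^{-pk}$ possible values of $x$. The proof has two parts, marks and bits.

### 7.1 Marks, levels and pieces

**Step 1: choose the marks, level by level upwards.** The purpose is to choose sets $R_i$ whose size decays like $2^{-ai}$, while controlling in advance how many vertices of each lower level a piece can contain. This is done by giving vertices of level $k$ weight $2^{bk}$.

Let $M=\max\{2,\,6p/(2^\delta-1)\}$ and $m_i=M2^{ai}$. For $i=1,\dots,L$, given $R_1,\dots,R_{i-1}$, put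
$$\kappa_i(v)=\max\{k<i:v\in R_k\}\ \ (\text{or }0\text{ if there is none}),\qquad w_i(v)=2^{b\kappa_i(v)},\qquad W_i=\sum_vw_i(v).$$
Since $w_i(v)\le2^{b(i-1)}\le2^{ai}\le m_i/2$, Lemma 4 applies to $(\pi_c,w_i,m_i)$ for each $c$ and gives a set $R_i^c$ with $|R_i^c|\le3W_i/m_i$. Put $R_i=\bigcup_{c=1}^pR_i^c$. So
$$|R_i|\le 3pW_i/m_i.\tag{1}$$

**Step 2: the layers are small.** We claim $W_i\le2n$ for all $i$. Suppose $W_k\le2n$ for all $k<i$. By (1), $|R_k|\le6pn\,2^{-ak}/M$. A vertex with $\kappa_i(v)=0$ contributes $1$ to $W_i$, and one with $\kappa_i(v)=k\ge1$ lies in $R_k$ and contributes $2^{bk}$. As $a-b=\delta$,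
$$W_i\le n+\sum_{1\le k<i}2^{bk}|R_k|\le n+\frac{6pn}{M}\sum_{k\ge1}2^{-\delta k}=n+\frac{6p}{M(2^\delta-1)}\,n\le2n .$$
This proves the claim. It follows that for $k\ge1$
$$|R_k|\le\frac{6p}{M}\,n2^{-ak}\le(2^\delta-1)2^{-\delta k}\,n2^{-bk}\le n2^{-bk}.$$
Let $\kappa(v)=\max\{k:v\in R_k\}$, or $0$ if there is none, and $V_k=\{v:\kappa(v)=k\}$. Since $V_k\subseteq R_k$ for $k\ge1$, and trivially for $k=0$,
$$|V_k|\le n2^{-bk}\le2^{pL-bk}\qquad(0\le k\le L).\tag{2}$$

**Step 3: the pieces are small, in every layer.** Call the components of the graph on $V$ with edges $\{v,\pi_c(v)\}$, over $v\in\operatorname{dom}\pi_c$ with $\kappa(\pi_c(v))<i$, the *$(c,i)$-pieces*.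

For example, let there be one function $\pi(v)=v-1$ on $\{1,\dots,8\}$, and let $\kappa(3)=\kappa(7)=1$, $\kappa(5)=2$, and $\kappa=0$ otherwise. The pieces for $i=1$ are $\{1,2,3\},\{4,5\},\{6,7\},\{8\}$, those for $i=2$ are $\{1,\dots,5\},\{6,7,8\}$, and for $i\ge3$ there is only one.

If $\kappa(\pi_c(v))<i$ then $\pi_c(v)\notin R_i\supseteq R_i^c$. So the graph defining the $(c,i)$-pieces is a subgraph of $G(\pi_c,R_i^c)$, and every $(c,i)$-piece has $w_i$-weight at most $m_i=M2^{ai}$. We have $w_i\ge1$. If $v\in V_k$ with $k<i$, then $\kappa_i(v)=k$ and $w_i(v)=2^{bk}$. Hence every $(c,i)$-piece contains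
$$\text{at most }M2^{ai}\text{ vertices, and at most }M2^{ai-bk}\text{ vertices of }V_k\ \ (0\le k<i).\tag{3}$$

**Step 4: property 1.** We shall choose every $f_{c,i}$ constant on $(c,i)$-pieces. If $\pi_c(v)$ is defined and $i>\kappa(\pi_c(v))$, then $v$ and $\pi_c(v)$ are joined by an edge and lie in the same $(c,i)$-piece, so property 1 holds. It remains to choose one bit for each $(c,i)$-piece so that property 2 holds.

### 7.2 Bits from coarse to fine

**Step 5: the invariant.** We choose the bits of level $L$ first, then $L-1$, and so on, and keep track of how many vertices of each layer share the bits chosen so far. We allow the bound to deteriorate by a factor $1+\varepsilon_i$ at level $i$, with a convergent product.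

Put $\varepsilon_i=2^{-\delta i/4}$ and $\gamma=\prod_{i\ge1}(1+\varepsilon_i)<\infty$. Let $K=K(p,t)\ge1$ be a constant to be fixed in Step 8, $K_L=K$ and $K_{i-1}=(1+\varepsilon_i)K_i$. So $K\le K_i\le\gamma K$ for all $i$. Once the bits of levels $>i$ are chosen, a *level-$i$ cell* is a set
$$Q=\{v:f_{c,j}(v)=x_{c,j}\ \text{for all }c\text{ and all }j>i\}.$$
For $i=L$ the only cell is $V$; in general the cells partition $V$. We maintain
$$|V_k\cap Q|\le N_k(i):=K_i2^{pi-bk}\quad\text{for all level-}i\text{ cells }Q\text{ and all }0\le k\le i.\tag{4}$$
For $i=L$ this is (2), since $K\ge1$.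

Suppose (4) holds for some $i\ge1$. Choose the level-$i$ bits independently and uniformly, one for each $c$ and each $(c,i)$-piece. For a level-$i$ cell $Q$, $0\le k\le i-1$ and $\sigma\in\{0,1\}^p$ put
$$X=|\{v\in V_k\cap Q:f_{c,i}(v)=\sigma_c\text{ for all }c\}|,$$
and let $E(Q,k,\sigma)$ be the event that $X>N_k(i-1)$. The level-$(i-1)$ cells are the parts of the level-$i$ cells cut out by the vectors $\sigma$, so if none of these events occurs, (4) holds for $i-1$. With $N=N_k(i)$ we have
$$N_k(i-1)=(1+\varepsilon_i)2^{-p}N.$$

**Step 6: each event is unlikely.** If $V_k\cap Q=\emptyset$ the event is impossible, and we ignore it. Otherwise, for a fixed vertex the $p$ bits $f_{1,i}(v),\dots,f_{p,i}(v)$ belong to different pieces, one for each $c$, so they are independent, and $\mathbb EX=2^{-p}|V_k\cap Q|\le2^{-p}N$. Changing the bit of a piece $P$ changes $X$ by at most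
$$h_P:=|V_k\cap Q\cap P|\le M2^{ai-bk}=:\lambda,$$
by (3), which applies because $k<i$. For each $c$ the $(c,i)$-pieces partition $V$, so $\sum_Ph_P=p|V_k\cap Q|\le pN$, and $\sum_Ph_P^2\le p\lambda N$. On $E(Q,k,\sigma)$ we have $X-\mathbb EX>\varepsilon_i2^{-p}N$. McDiarmid's inequality gives
$$\Pr[E(Q,k,\sigma)]\le\exp\Big(-\frac{2\varepsilon_i^24^{-p}N^2}{p\lambda N}\Big)\le\exp\big(-\eta K2^{\delta i/2}\big),\qquad\eta=\frac{2}{4^p\,p\,M}.$$
Here we used $p-a=\delta$, so that
$$\frac N\lambda=\frac{K_i2^{pi-bk}}{M2^{ai-bk}}=\frac{K_i}M2^{(p-a)i}\ge\frac KM2^{\delta i},$$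
together with $\varepsilon_i^2=2^{-\delta i/2}$. The factors $2^{-bk}$ cancel. This is what the weights were for: each piece contains a small fraction of the allowed number of vertices of *every* layer.

**Step 7: each event depends on few others.** The event $E(Q,k,\sigma)$ is determined by the bits of the pieces meeting $V_k\cap Q$. There are at most $p|V_k\cap Q|\le pN\le p\gamma K2^{pi}$ of them. By (3) each piece has at most $M2^{ai}\le M2^{pi}$ vertices, and each vertex lies in exactly one set $V_{k'}\cap Q'$. So a piece meets $V_{k'}\cap Q'$ for at most $M2^{pi}$ pairs $(Q',k')$, and each pair gives at most $2^p$ events. Events determined by disjoint sets of independent bits are independent. Hence $E(Q,k,\sigma)$ is mutually independent of all but at most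
$$q=2^p\,p\gamma KM\,2^{2pi}$$
of the other events.

**Step 8: apply the Local Lemma, with $K$ independent of $i$ and $n$.** Put $u=K2^{\delta i/2}\ge K\ge1$. Since $4p/\delta\ge1$ and $K\ge1$, we have $u^{4p/\delta}=K^{4p/\delta}2^{2pi}\ge K2^{2pi}$. So the condition $eP(q+1)\le1$ follows from
$$e\,\big(1+2^p\,p\gamma M\,u^{4p/\delta}\big)e^{-\eta u}\le1.\tag{5}$$
The constants $\gamma,M,\eta,\delta$ depend only on $p$ and $t$, and not on $K$, and the left side tends to $0$ as $u\to\infty$. So we can fix $K=K(p,t)\ge1$ such that (5) holds for all $u\ge K$, hence for all $i\ge1$ and all $n$. Then the level-$i$ bits can be chosen such that none of the events occurs, and (4) holds for $i-1$.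

By contrast, a union bound over about $2^{p(L-i)}$ cells with the estimate of Step 6 would, at $i=1$, require $K$ of order $\log n$.

**Step 9: property 2.** Continue down to level $0$. The set in property 2 is $V_k\cap Q$ for a level-$k$ cell $Q$, so (4) with $i=k$ bounds its size by $K_k2^{(p-b)k}\le\gamma K2^{(p-b)k}$. Level-$k$ cells depend only on bits of levels $>k$, so this bound is not affected by later choices. Put $K^*=\gamma K$. $\square$

## 8. The layered host: upper bound in Theorem 1

Apply Lemma 5 with $p=D$ and $t=1$. So $1<b<a<D$, and $b-1=\delta=(D-1)/3>0$.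

**Step 1: the host.** Let $L=\lceil\frac1D\log_2n\rceil$ and $s_k=\lfloor K^*2^{(D-b)k}\rfloor$. For $0\le k\le L$ let
$$W_k=\big(\{0,1\}^{\{k+1,\dots,L\}}\big)^D\times\{1,\dots,s_k\},\qquad|W_k|\le 2^{D(L-k)}K^*2^{(D-b)k}=K^*2^{DL-bk},$$
and let $W$ be the disjoint union of the $W_k$. Then
$$|W|\le\frac{K^*2^{DL}}{1-2^{-b}}=O_D(n).$$
Call two distinct vertices $(x,\ell)\in W_k$ and $(x',\ell')\in W_{k'}$ *linked* if for some colour $c\in\{1,\dots,D\}$ we have $x_{c,i}=x'_{c,i}$ for all $i>\max(k,k')$. Let $\Gamma$ be the $r$-graph on $W$ whose edges are all $r$-sets containing a linked pair.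

For instance, if $D=2$ and $L=2$, a vertex of $W_0$ carries the bits $x_{1,1},x_{1,2},x_{2,1},x_{2,2}$, a vertex of $W_1$ only $x'_{1,2},x'_{2,2}$, and a vertex of $W_2$ none. The first two are linked if $x_{1,2}=x'_{1,2}$ or $x_{2,2}=x'_{2,2}$. A vertex of $W_2$ is linked to every other vertex.

**Step 2: counting edges.** Fix $k,k',c$. Agreement in colour $c$ on the $L-\max(k,k')$ bits $i>\max(k,k')$, which are recorded in both layers, holds for exactly $|W_k||W_{k'}|2^{-(L-\max(k,k'))}$ pairs in $W_k\times W_{k'}$. Using $\max(k,k')\le k+k'$, the number of linked pairs is at most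
$$D\sum_{k,k'}K^{*2}\,2^{2DL-L}\,2^{-bk-bk'+k+k'}\le DK^{*2}\Big(\sum_{k\ge0}2^{-\delta k}\Big)^2 2^{2DL-L}=\frac{DK^{*2}}{(1-2^{-\delta})^{2}}\,2^{2DL-L}=O_D(n^{2-1/D}),$$
since $2^{DL}<2^Dn$ and $2^{-L}\le n^{-1/D}$. An edge of $\Gamma$ consists of a linked pair and $r-2$ further vertices, so
$$e(\Gamma)\le O_D(n^{2-1/D})\cdot|W|^{r-2}=O_{D,r}(n^{r-1/D}).$$

**Step 3: universality.** Let $H\in\mathcal H^{(r)}(n,D)$ and $V=V(H)$. Take an ordering of $V$ in which each $v$ is the last vertex of at most $D$ edges $e_1(v),\dots,e_{s(v)}(v)$, $s(v)\le D$. For $c\le s(v)$ let $\pi_c(v)$ be *any* vertex of $e_c(v)\setminus\{v\}$, and for $c>s(v)$ leave $\pi_c(v)$ undefined. These are partial functions without fixed points. Take $\kappa$ and $f_{c,i}$ from Lemma 5, and map $v$ with $\kappa(v)=k$ to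
$$\psi(v)=\big((f_{c,i}(v))_{c\le D,\ i>k},\ \ell(v)\big)\in W_k.$$
The labels $\ell(v)\in\{1,\dots,s_k\}$ are chosen distinct for vertices of the same $V_k$ with the same recorded bits. By property 2 there are at most $s_k$ such vertices, so this is possible, and $\psi$ is injective.

Let $e\in E(H)$. Then $e=e_c(v)$ for its last vertex $v$ and some $c\le s(v)$, and $e$ contains $v$ and $u=\pi_c(v)\ne v$. By property 1, $f_{c,i}(v)=f_{c,i}(u)$ for all $i>\kappa(u)$, hence for all $i>\max(\kappa(u),\kappa(v))$. So $\psi(u)$ and $\psi(v)$ are linked, and $\psi(e)\in E(\Gamma)$. Thus $H\subseteq\Gamma$. $\square$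

With Section 2 this proves Theorem 1.

## 9. Fractional densities and bounded degree

**Definition (maximum density).** For rational $d>1$ let $\mathcal D^{(r)}(n,d)$ be the class of $n$-vertex $r$-graphs $H$ with $|S|\le d\,|\bigcup S|$ for every $S\subseteq E(H)$; we say that $H$ has maximum density at most $d$.

For example, $K_4$ has $6$ edges on $4$ vertices, and its edge sets covering $3$ or $2$ vertices have at most $3$ or $1$ edges. So disjoint copies of $K_4$ have maximum density $3/2$, although $K_4$ is not $2$-degenerate. In the other direction, $\mathcal H^{(r)}(n,D)\subseteq\mathcal D^{(r)}(n,D)$: by the ordering of Section 1, the subhypergraph with vertex set $\bigcup S$ and edge set $S$ has at most $D\,|\bigcup S|$ edges. So the upper bound in the next theorem extends that of Theorem 1.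

**Theorem 2.** Let $d=p/t>1$ be rational ($p>t\ge1$ integers) and $r\ge2$. For every $n\ge2$ there is a $\mathcal D^{(r)}(n,d)$-universal $r$-graph with $O(n)$ vertices and $O(n^{r-1/d})$ edges (constants depending on $p,t,r$). If $rd\in\mathbb Z$ (in particular if $d\in\mathbb Z$), this is optimal up to the constant, even for the subclass of $r$-graphs of maximum degree at most $rd$. In particular, for $\Delta>r$ there is an $r$-graph with $O(n^{r-r/\Delta})$ edges, which is optimal up to the constant, universal for all $n$-vertex $r$-graphs of maximum degree at most $\Delta$.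

For $r=2$ the hypothesis $d>1$ cannot be dropped: forests satisfy $|S|\le|\bigcup S|$, so Proposition 3 excludes the bound $O(n^{2-1/d})$ at $d=1$.

The new point is that there is no ordering any more. It is replaced by a fractional orientation: with $p$ words available, each edge gets $t$ of them. We use two textbook theorems. *Hall's theorem*: a bipartite graph with parts $A,B$ has a matching saturating $A$ if and only if $|N(A')|\ge|A'|$ for every $A'\subseteq A$. *König's edge-colouring theorem*: a bipartite multigraph of maximum degree at most $p$ has a proper edge-colouring with $p$ colours.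

**Step 1: decomposition into $p$ partial functions.** The purpose is to give each edge $t$ colours, and in each of these colours an arc inside the edge. Let $H\in\mathcal D^{(r)}(n,p/t)$. Take $t$ copies of each edge and $p$ copies of each vertex, and join a copy of $e$ to all copies of all vertices of $e$. A set of edge copies with underlying edge set $S$ has at most $t|S|\le p\,|\bigcup S|$ elements, and $p\,|\bigcup S|$ is the size of its neighbourhood. By Hall's theorem there is a matching saturating the edge copies. In other words, each edge $e$ can send $t$ units, with multiplicity, to vertices of $e$, so that each vertex receives at most $p$ units. (In $K_4$ with $p=3$, $t=2$, each edge can send one unit to each end.)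

This is a bipartite multigraph between $E(H)$ and $V(H)$. Degrees are $t<p$ on the side of $E(H)$ and at most $p$ on the side of $V(H)$. Colour its edges properly with $p$ colours, by König's theorem. So each $e$ gets a set $C(e)\subseteq\{1,\dots,p\}$ of exactly $t$ colours, and for $c\in C(e)$ a vertex $\tau_c(e)\in e$. For each $c$ the map $e\mapsto\tau_c(e)$ is injective on $\{e:c\in C(e)\}$, because the colouring is proper at the vertices of $H$. Define $\pi_c(\tau_c(e))$ to be any vertex of $e\setminus\{\tau_c(e)\}$. By injectivity this is a well-defined partial function, and it has no fixed points.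

**Step 2: the host.** With the parameters of Lemma 5 for $(p,t)$, let $W$ be the disjoint union over $0\le k\le L$ of
$$W_k=\big(\{0,1\}^{\{k+1,\dots,L\}}\big)^p\times\big\{1,\dots,\lfloor K^*2^{(p-b)k}\rfloor\big\},\qquad|W_k|\le K^*2^{pL-bk},$$
so $|W|\le K^*2^{pL}/(1-2^{-b})=O(n)$. Call $(x,\ell)\in W_k$ and $(x',\ell')\in W_{k'}$ *$c$-linked* if $x_{c,i}=x'_{c,i}$ for all $i>\max(k,k')$. An $r$-subset of $W$ is an edge of $\Gamma$ if for at least $t$ distinct colours $c$ it contains a $c$-linked pair of distinct vertices.

**Step 3: universality.** Apply Lemma 5 to $\pi_1,\dots,\pi_p$ and define $\psi$ as in Section 8: record the bits $f_{c,i}(v)$ with $c\le p$ and $i>\kappa(v)$, and separate equal records in a layer by labels, using property 2. Again $\psi$ is injective. Let $e\in E(H)$. For each of the $t$ colours $c\in C(e)$, the vertices $v=\tau_c(e)$ and $\pi_c(v)$ of $e$ are distinct, and their images are $c$-linked by property 1. So $\psi(e)\in E(\Gamma)$.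

**Step 4: counting edges.** Order the vertices of each edge arbitrarily. Fix layers $k_1,\dots,k_r$, a $t$-set of colours, and for each of these colours a pair of indices in $\{1,\dots,r\}$, namely the positions of a linked pair. For a colour with pair $\{j,j'\}$, the condition consists of $L-\max(k_j,k_{j'})\ge L-\max_jk_j$ equations between bits of that colour, and holds for a fraction at most $2^{-(L-\max_jk_j)}$. Conditions for different colours involve different coordinates, so the fractions multiply. The number of $r$-tuples in $W_{k_1}\times\dots\times W_{k_r}$ satisfying all $t$ conditions is at most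
$$\prod_j|W_{k_j}|\cdot2^{-t(L-\max_jk_j)}\le K^{*r}2^{(rp-t)L}\prod_j2^{-(b-t)k_j}=K^{*r}2^{(rp-t)L}\prod_j2^{-\delta k_j},$$
where we used $\max_jk_j\le\sum_jk_j$. Here $b>t$ plays the role of $b>1$. Summing over layers, colour sets and pairs,
$$e(\Gamma)\le\binom pt\binom r2^tK^{*r}(1-2^{-\delta})^{-r}\,2^{(rp-t)L}=O(n^{r-t/p})=O(n^{r-1/d}),$$
since $2^{pL}<2^pn$ and $2^{-tL}\le n^{-t/p}$.

**Step 5: maximum degree $\Delta>r$.** If $H$ has maximum degree at most $\Delta$, then double counting gives $r|S|\le\Delta\,|\bigcup S|$ for every $S\subseteq E(H)$. So $H\in\mathcal D^{(r)}(n,\Delta/r)$, and Steps 1 to 4 with $p=\Delta$, $t=r$ give $O(n^{r-r/\Delta})$ edges.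

**Step 6: many $r$-graphs of maximum degree $\Delta=rd\in\mathbb Z$.** For the lower bound we count unions of perfect matchings. Let $n'=r\lfloor n/r\rfloor$. The number of partitions of $\{1,\dots,n'\}$ into $r$-sets is
$$\frac{n'!}{(r!)^{n'/r}(n'/r)!}\ge\frac{(n'/e)^{n'}}{(r!)^{n'/r}\,n'^{\,n'/r}}=\big(e\,(r!)^{1/r}\big)^{-n'}\,n'^{(1-1/r)n'}.$$
For $n\ge2r$ we have $n'\ge n-r\ge n/2$, so
$$n'^{(1-1/r)n'}\ge(n/2)^{(1-1/r)(n-r)}\ge2^{-n}\,n^{(1-1/r)n}\,n^{-(r-1)},$$
and $n^{-(r-1)}\ge2^{-n}$ for large $n$. So for large $n$ there are at least $c^nn^{(1-1/r)n}$ perfect matchings, with $c=1/(4e(r!)^{1/r})$.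

The union of $\Delta$ of them, plus isolated vertices, is an $n$-vertex $r$-graph of maximum degree at most $\Delta$ with at most $\Delta n/r=dn$ edges, hence at most $\mu=\lfloor dn\rfloor$ edges. Each of the $\Delta$ matchings is a subset of the edge set of the union, so a given union arises from at most $2^{\Delta dn}$ tuples of $\Delta$ matchings. Since $(1-1/r)\Delta=(r-1)d$, there are at least $c_2^nn^{(r-1)dn}$ labelled $r$-graphs of this kind, with $c_2=c^\Delta2^{-\Delta d}\in(0,1)$. Hence there are at least $c_2^nn^{((r-1)d-1)n}$ isomorphism classes.

**Step 7: the lower bound.** Let $\Gamma$ be universal for $n$-vertex $r$-graphs of maximum degree at most $\Delta$, with $E$ edges. As in Section 2, each class is represented by a set of at most $\mu$ edges of $\Gamma$ which determines it, so the number of classes is at most $\sum_{j\le\mu}\binom Ej$. If $E<\mu$, this is at most $2^\mu\le2^{dn}$. That is impossible for large $n$, since $(r-1)d>1$ makes the number of classes grow faster than any exponential. If $E\ge\mu$, then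
$$\Big(\frac\mu E\Big)^\mu\sum_{j\le\mu}\binom Ej\le\sum_{j\le\mu}\binom Ej\Big(\frac\mu E\Big)^j\le\Big(1+\frac\mu E\Big)^E\le e^\mu,$$
so the number of classes is at most $(eE/\mu)^\mu$. For large $n$ we have $1/d\le n/\mu\le2/d$. Taking $\mu$-th roots,
$$\frac{eE}\mu\ge c_2^{n/\mu}\,n^{((r-1)d-1)n/\mu}\ge c_2^{2/d}\,n^{r-1-1/d},$$
and since $\mu\ge dn/2$ we get $E=\Omega(n^{r-1/d})$. With $d=\Delta/r$ this is $\Omega(n^{r-r/\Delta})$. By Step 5 the class of maximum degree at most $\Delta=rd$ is contained in $\mathcal D^{(r)}(n,d)$, so the bound holds for $\mathcal D^{(r)}(n,d)$ as well. $\square$
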